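# Global generation of $\mathcal O_X(m(D+H))$ and the product of an elliptic curve with a cubic cone

Varieties are over $\mathbb C$, $\mathbb N=\{1,2,\dots\}$, and "gg" means globally generated.

## 1. Degree-zero bundles on a cubic, spread over a cone

Let $E\subset\mathbb P^2$ be a smooth cubic, $\mathcal O_E(1)$ the hyperplane bundle (degree 3), and $o\in E$ a point. On $E\times E$ let $p,q$ be the first and second projections, $\Delta$ the diagonal, $\Sigma=q^*o=E\times\{o\}$, and $F$ a fibre of $p$. Put
$$L=\mathcal O_{E\times E}(\Delta-\Sigma).$$
On the fibre $p^{-1}(x)=\{x\}\times E\cong E$ the divisor $\Delta$ cuts out $x$ and $\Sigma$ cuts out $o$, so $L$ restricts to $\mathcal O_E(x-o)$. Thus $L$ is the family of degree-zero line bundles on $E$, parametrized by $x\in E$.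

Now take a cone over the second factor. Let $S\subset\mathbb P^3$ be the projective cone over $E$ with vertex $v$. In coordinates $(x_0:x_1:x_2:t)$ with $v=(0:0:0:1)$, it is the hypersurface given by the equation $f(x_0,x_1,x_2)=0$ of $E$. It is singular only at $v$. A hypersurface that is regular in codimension one is normal, so $S$ is normal. Put
$$X=E\times S,\qquad C=E\times\{v\}\cong E,\qquad U=X\setminus C .$$
Since $X\to S$ is smooth and $S$ is normal, $X$ is a normal projective threefold, and $C=\operatorname{Sing}X$ has codimension 2. Let $\pi:S\setminus\{v\}\to E$ be the projection from $v$. It is the projection of a line bundle, so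
$$\rho=\mathrm{id}\times\pi:\ U\to E\times E$$
is smooth. Since $C$ contains no prime divisor of $X$, Weil divisors on $X$ and on $U$ correspond to each other by restriction and closure. So there is a unique Weil divisor $D$ on $X$ with
$$D|_U=\rho^*(\Delta-\Sigma).$$

What is this pair $(X,D)$ for? We shall see that near $C$ the sheaf $\mathcal O_X(mD)$ is a graded module whose lowest nonzero piece is a vector bundle of rank 3 on $E$, of degree $m(3-m)$. That degree is a parabola in $m$ opening downwards. Twisting by $mH$, for a fixed Cartier divisor $H$, raises the degree only linearly in $m$. This disproves the conjecture stated next.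

## 2. The global generation conjecture and three theorems

For a Weil divisor $D$ on a normal variety $X$, let $\mathcal O_X(D)$ be the sheaf of rational functions $f$ with $\operatorname{div}(f)+D\ge0$, together with $0$. The following question is taken from Patrick Graf, "The jumping coefficients of non-Q-Gorenstein multiplier ideals", arXiv:1410.5091 (2014).

**Conjecture (Global generation conjecture).** Let $X$ be a complex normal projective variety and $D$ a Weil divisor on $X$. Then there is an ample Cartier divisor $H$ on $X$ such that for any $m\in\mathbb N$ the sheaf $\mathcal O_X(m(D+H))$ is globally generated.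

For each single $m$, Serre's theorem gives a twist that works. The question is whether the twist can be taken to grow linearly in $m$. If $D$ is Cartier it can: choose $H$ ample with $\mathcal O_X(D+H)$ gg, and take tensor powers. The conjecture is **false** in general. In the notation of Section 1:

**Theorem A.** Let $G$ be any Cartier divisor on $X=E\times S$ and $m\ge1$. If $\mathcal O_X(mD+G)$ is gg, then $3\deg(G|_C)\ge m(m-3)$. Consequently, for every Cartier divisor $H$ on $X$ (ample or not), $\mathcal O_X(m(D+H))$ is not gg for every $m\ge1$ with $m>3\deg(H|_C)+3$. So the conjecture is false. It fails in every dimension $\ge3$.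

**Theorem B.** Let $X$ be a normal projective variety of any dimension and $D$ a Weil divisor. Suppose there is a finite set $Z\subset X$ such that the sheaf of algebras $\bigoplus_{m\ge0}\mathcal O_X(mD)$ is finitely generated over $X\setminus Z$. Then there is an ample Cartier $H$ with $\mathcal O_X(m(D+H))$ gg for all $m\ge1$. In particular the conjecture holds

* (i) if $\dim X\le2$;
* (ii) if $D$ is $\mathbb Q$-Cartier outside a finite set, e.g. if $X$ has isolated singularities;
* (iii) if outside a finite set $X$ is of klt type, i.e. $(X,B)$ is klt there for some $\mathbb Q$-divisor $B$.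

**Theorem C.** In Theorem A let $T\subset X$ be the pullback of a hyperplane section of $S$ not through $v$, and let $G_{a,b}=a(\{o\}\times S)+bT$ with $b\ge2$. For $m\ge1$, $\mathcal O_X(mD+G_{a,b})$ is gg if $a>\frac{m^2}3-m+1$, and is not gg if $a<\frac{m^2}3-m$. So the necessary twist along $C$ is $m^2/3+O(m)$, quadratic in $m$.

By Theorems A and B(i), the conjecture holds for all $X$ of dimension $n$ if and only if $n\le2$. In Theorem A the set $U$ is smooth, so $\mathcal O_X(mD)|_U=(\mathcal O_X(D)|_U)^{\otimes m}$ and the algebra is finitely generated off the smooth curve $C$. Hence "finite set" in Theorem B cannot be replaced by "closed set of dimension 1". Section 7 shows that "klt" in (iii) cannot be weakened to "lc".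

## 3. Divisorial sheaves, generation and regularity

**Divisorial sheaves.** The condition $\operatorname{div}(f)+D\ge0$ is tested at prime divisors only. So if $j:U\hookrightarrow X$ is the inclusion of an open set whose complement has codimension $\ge2$, then
$$\mathcal O_X(D)=j_*\mathcal O_U(D|_U). \tag{1}$$
If $U$ is smooth, $\mathcal O_U(D|_U)$ is a line bundle. If $G$ is Cartier, then $\mathcal O_X(D+G)=\mathcal O_X(D)\otimes\mathcal O_X(G)$, because locally $G$ is principal. The divisor $D$ is *$\mathbb Q$-Cartier* if some $sD$ with $s\ge1$ is Cartier. More generally, a reflexive sheaf on a normal variety is determined by its restriction to such a $U$. Multiplication of functions makes $\bigoplus_{m\ge0}\mathcal O_X(mD)$ a graded $\mathcal O_X$-algebra. *Finitely generated* means locally on the base. Over a quasi-compact base there is then one bound $d$ for the degrees of generators.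

**Generation.** A quotient of a gg sheaf is gg, and so is the restriction of a gg sheaf to a closed subscheme. If $W$ is a gg vector bundle of rank $r$ on a smooth projective curve, then $\det W=\Lambda^rW$ is gg. It therefore has a nonzero section, and $\deg W\ge0$.

**Line bundles on $E$.** Let $P$ be a line bundle on $E$. If $\deg P>0$, then $h^0(P)=\deg P$ and $h^1(P)=0$. If $\deg P<0$, or if $\deg P=0$ and $P\not\cong\mathcal O_E$, then $h^0(P)=0$. If $\deg P\ge2$, then $P$ is gg. The bundle $\mathcal O_E(m(x-o))$ with $m\ge1$ is trivial exactly when $x$ is an $m$-torsion point for the group law with origin $o$. This happens for finitely many $x$. For a vector bundle $W$ on $E$, $\chi(W)=\deg W$.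

**Base change.** Let $N$ be a line bundle on $E\times E$ with $h^1=0$ on every fibre of $p$. Then $R^1p_*N=0$, and $p_*N$ is a vector bundle whose fibre at $x$ is $H^0(N|_{p^{-1}(x)})$.

**Castelnuovo–Mumford regularity.** Let $A$ be a very ample divisor on a projective variety. A coherent sheaf $\mathcal F$ is *$0$-regular* with respect to $A$ if $H^i(\mathcal F(-iA))=0$ for all $i\ge1$, and *$e$-regular* if $\mathcal F(eA)$ is 0-regular. For example, $\mathcal O_{\mathbb P^1}(a)$ is 0-regular if and only if $H^1(\mathcal O_{\mathbb P^1}(a-1))=0$, that is, $a\ge0$. Mumford's theorem says that if $\mathcal F$ is 0-regular, then $\mathcal F$ is gg, $\mathcal F$ is $e$-regular for all $e\ge0$, and $H^0(\mathcal F)\otimes H^0(\mathcal O(A))\to H^0(\mathcal F(A))$ is surjective. In particular, for $e\ge0$ the sheaf $\mathcal F(eA)$ is gg, and $H^1(\mathcal F(eA))=0$ by $(e+1)$-regularity.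

**Singularities of pairs.** Let $X$ be normal and $B\ge0$ a $\mathbb Q$-divisor with $K_X+B$ $\mathbb Q$-Cartier. For a log resolution $\sigma:W\to X$ write $K_W=\sigma^*(K_X+B)+\sum a_iE_i$, where strict transforms of components of $B$ are included among the $E_i$. The pair is *klt* if all $a_i>-1$, and *lc* if all $a_i\ge-1$.

For example, let $\sigma:\widetilde S\to S$ be the blow-up of the vertex. It has one exceptional curve $\Gamma\cong E$, with $\Gamma^2=-3$, and $\widetilde S$ is a $\mathbb P^1$-bundle over $E$, hence smooth. Write $K_{\widetilde S}=\sigma^*K_S+a\Gamma$. By adjunction $0=(K_{\widetilde S}+\Gamma)\cdot\Gamma=(a+1)\Gamma^2$, so $a=-1$. Thus $S$ is lc and not klt.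

**Small morphisms.** A birational morphism is *small* if its exceptional locus has codimension $\ge2$. For example, blow up the plane $\{x=z=0\}$ in the threefold $\{xy=zw\}\subset\mathbb A^4$. The result is $\{x\beta=z\alpha,\ w\beta=y\alpha\}$ with $(\alpha:\beta)\in\mathbb P^1$, a rank 2 vector bundle over $\mathbb P^1$, and the fibre over the origin is the curve $\mathbb P^1$. A variety is *$\mathbb Q$-factorial* if every Weil divisor on it is $\mathbb Q$-Cartier.

## 4. One cone: infinitely many generators, bounded twist

Before letting $x$ move, fix a non-torsion point $x\in E$ and work on the surface $S$. Put $P=\mathcal O_E(x-o)$, and let $D_x$ be the Weil divisor on $S$ with $D_x|_{S\setminus v}=\pi^*(x-o)$.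

Let $R=\bigoplus_{k\ge0}H^0(E,\mathcal O_E(k))$. Plane curves are projectively normal, so $R=\mathbb C[x_0,x_1,x_2]/(f)$ and the affine cone is $S_0=S\setminus\{t=0\}=\operatorname{Spec}R$. Over $E$, $S_0\setminus\{v\}$ is the $\mathbb G_m$-bundle $\operatorname{Spec}_E\bigoplus_{k\in\mathbb Z}\mathcal O_E(k)$: a local section $u$ of $\mathcal O_E(k)$ corresponds to the function $\pi^*u/t^k$. By (1) and the projection formula,
$$H^0(S_0,\mathcal O_S(mD_x))=\bigoplus_{k\in\mathbb Z}H^0(E,P^m(k)).$$
For $m\ge1$ the pieces with $k<0$ vanish. The piece $k=0$ vanishes too, because $P^m$ is nontrivial of degree 0. For $k\ge1$ the piece has dimension $3k$.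

**The algebra is not finitely generated at $v$.** An element of bidegree $(m,1)$, with $m\ge1$, is never a combination of products of two elements with $m_1,m_2\ge1$, since such products have $k\ge2$. So the pieces $H^0(E,P^m(1))$ for all $m\ge1$ require new generators. Moreover $D_x$ is not $\mathbb Q$-Cartier at $v$. Indeed, for every $m\ge1$ the fibre of $\mathcal O_S(mD_x)$ at $v$ is the module modulo $R_+$, and this surjects onto the three-dimensional lowest piece $H^0(E,P^m(1))$.

**The conjecture nevertheless holds for $(S,D_x)$.** Let $T_S=\{t=0\}\subset S$. We claim that $\mathcal O_S(mD_x+bT_S)$ is gg for all $m\ge1$ and $b\ge2$. Then $H=2T_S$ works, as $mH=2mT_S$. Since $x_0,x_1,x_2$ generate $\mathcal O_S(1)$ off $v$, we have $\mathcal O_S(1)|_{S\setminus v}=\pi^*\mathcal O_E(1)$, so our sheaf restricts to $\pi^*(P^m(b))$ on $S\setminus v$. It is gg there, because $\deg P^m(b)=3b\ge6$; the pulled-back sections extend over $v$ by (1). On $S_0$ the module is generated in degrees $1$ and $2$: for $k\ge2$ we have $H^1(P^m(k-1))=0$, so $P^m(k)$ is 0-regular with respect to $\mathcal O_E(1)$ and $H^0(P^m(k))\otimes R_1\to H^0(P^m(k+1))$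 is surjective. An element $s\in H^0(P^m(k))$ with $k\in\{1,2\}$ is the restriction to $S_0$, where $t$ is invertible, of the global section $t^{b-k}\pi^*s$. So the sheaf is gg on $S_0$ too.

Thus non-finite generation at a point does no harm here. Theorem B explains this in general.

## 5. Finite generation off a finite set: Theorem B

The first thing to try is multiplication. If $\bigoplus_m\mathcal O_X(mD)$ is generated in degrees $\le d$ over all of $X$, choose $H$ ample with $\mathcal O_X(i(D+H))$ gg for $1\le i\le d$. Every local section of $\mathcal O_X(m(D+H))$ is a sum of products of local sections of these sheaves, so products of global sections generate $\mathcal O_X(m(D+H))$ for all $m\ge1$.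

This stops as soon as no $d$ exists, as on the cone above. The subalgebra generated in degrees $\le d$ is then too small, and one must lift sections of the quotient. If the quotient has finite support, its sections exist freely, and what we need is an $H^1$-vanishing for the subalgebra with a *linear* twist. That is what we now prove. If the quotient lives on a curve, its sections need not exist; Section 6 shows that this really happens.

**Step 1. The subalgebra.** *This step isolates the finitely generated part.* Let $n=\dim X$ (for $n=0$ there is nothing to prove), let $A$ be a very ample Cartier divisor, and write $\mathcal F(e)=\mathcal F\otimes\mathcal O_X(eA)$. Since $X\setminus Z$ is quasi-compact, there is $d\geq 1$ such that over $X\setminus Z$ the algebra is generated in degrees $\le d$. Let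
$$\mathcal B=\bigoplus_m\mathcal B_m\subset\bigoplus_m\mathcal O_X(mD)$$
be the $\mathcal O_X$-subalgebra generated by $\mathcal O_X(D),\dots,\mathcal O_X(dD)$. It is a finitely generated graded algebra with $\mathcal B_0=\mathcal O_X$. Each $\mathcal B_m$ is coherent, being the image of a finite sum of tensor products of coherent sheaves. The coherent sheaf $\mathcal T_m=\mathcal O_X(mD)/\mathcal B_m$ vanishes off $Z$, so its support is finite.

**Step 2. A Veronese generated in degree 1.** *This makes the relative Proj with its $\mathcal O(1)$ available.* We want $r\ge1$ such that $\mathcal B^{(r)}=\bigoplus_k\mathcal B_{rk}$ is generated by $\mathcal B_r$. This is EGA II 2.1.6, applied on a finite affine cover; here is the argument. On each affine open set of a finite cover of $X$, $\mathcal B$ is generated by homogeneous elements $x_i$ of degrees $d_i\le d$. Let $t$ bound the number of generators over each of these sets, let $e$ be the least common multiple of $1,\dots,d$, and let $r=te$. A monomial $\prod x_i^{a_i}$ of degree $\sum a_id_i\ge te$ has some $a_id_i\ge e$, so it is divisible by $x_i^{e/d_i}$, of degree $e$. Starting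 from a monomial of degree $kr$, with $k\ge1$, split off such factors until the remaining degree is exactly $te=r$. This splits off $(k-1)t$ factors of degree $e$; grouped in batches of $t$ they form $k-1$ elements of degree $r$. So the monomial is a product of $k$ elements of $\mathcal B_r$.

For $0\le j<r$ put $\mathcal N_j=\bigoplus_{k\ge0}\mathcal B_{rk+j}$, a graded $\mathcal B^{(r)}$-module. It is finitely generated. Indeed $x_i^r\in\mathcal B^{(r)}$, so $\mathcal B$ is generated as a $\mathcal B^{(r)}$-module by the finitely many monomials with all exponents $<r$, and those of degree $\equiv j$ modulo $r$ generate $\mathcal N_j$.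

**Step 3. A uniform vanishing.** *This is the heart: the following claim.*

**Claim.** There are $h,m_0$ such that for all $m\ge m_0$ and all $h'\ge h$, the sheaf $\mathcal B_m(mh')$ is gg and $H^1(X,\mathcal B_m(mh'))=0$.

Let $f:Y=\operatorname{Proj}_X\mathcal B^{(r)}\to X$ and $\mathcal L=\mathcal O_Y(1)$, which is $f$-ample. The morphism $f$ is projective, because $\mathcal B_r$ is coherent and generates. Let $N_j$ be the coherent sheaf on $Y$ associated with $\mathcal N_j$. By Serre's theorems (EGA III 2.2.1, 2.3.1), for $k\gg0$ and all $j$,
$$\mathcal B_{rk+j}\cong f_*(N_j\otimes\mathcal L^k),\qquad R^if_*(N_j\otimes\mathcal L^k)=0\quad(i>0). \tag{2}$$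
Since $\mathcal L$ is $f$-ample and $A$ is ample, we can fix $h\ge1$ such that $\mathcal L\otimes f^*\mathcal O_X(rhA)$ is ample on $Y$. Let $m=rk+j$ with $0\le j<r$, and let $1\le i\le n$. Since $mh-i=rkh+(jh-i)$, the projection formula, (2) and the Leray spectral sequence give, for $k\gg0$,
$$H^i\big(X,\mathcal B_m(mh-i)\big)=H^i\Big(Y,\;N_j\otimes f^*\mathcal O_X((jh-i)A)\otimes\big(\mathcal L\otimes f^*\mathcal O_X(rhA)\big)^{k}\Big).$$
For each fixed pair $(i,j)$ the right side is a fixed coherent sheaf twisted by the $k$-th power of an ample line bundle. It vanishes for $k\gg0$ by Serre vanishing. There are finitely many pairs $(i,j)$, so there is $m_0$ such that $\mathcal B_m(mh)$ is 0-regular with respect to $A$ for all $m\ge m_0$ (cohomology above degree $n$ vanishes anyway). By Mumford's theorem, $\mathcal B_m(mh+e)$ is gg with vanishing $H^1$ for all $e\ge0$. Take $e=m(h'-h)$. This proves the claim.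

**Step 4. Lifting from the finite set.** *This passes from $\mathcal B_m$ to $\mathcal O_X(mD)$.* By Serre's theorem we can choose an integer $h'\ge\max(h,1)$ such that $\mathcal O_X(mD)(mh')$ is gg for the finitely many $m$ with $1\le m<m_0$. Put $H=h'A$. For $m\ge \max(m_0,1)$ consider
$$0\to\mathcal B_m(mh')\to\mathcal O_X(m(D+H))\to\mathcal T_m(mh')\to0 .$$
The sheaf on the right has finite support, so its global sections are the direct sum of its stalks, and it is gg. All its sections lift, since $H^1(\mathcal B_m(mh'))=0$. At $x\in X$ let $Q_x$ be the submodule of the stalk of the middle sheaf generated by global sections. It contains $\mathcal B_m(mh')_x$, since that sheaf is gg, and it surjects onto $\mathcal T_m(mh')_x$. Hence $Q_x$ is the whole stalk, and $\mathcal O_X(m(D+H))$ is gg for all $m\ge1$. This proves the main statement of Theorem B.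

**Step 5. Cases (ii) and (i).** *We check the hypothesis when $D$ is $\mathbb Q$-Cartier off $Z$.* By quasi-compactness one $s\ge1$ makes $sD$ Cartier on $X\setminus Z$. There $\mathcal O((sk+j)D)=\mathcal O(sD)^{\otimes k}\otimes\mathcal O(jD)$ for $0\le j<s$, so the algebra is generated in degrees $\le s$. If $X$ has isolated singularities, take $Z=\operatorname{Sing}X$; off it every Weil divisor is Cartier. A normal variety of dimension $\le2$ has finitely many singular points, which gives (i).

**Step 6. Case (iii).** *We check finite generation on the klt locus.* The question is local on that locus. So replace $X$ by an affine open subset of the klt locus on which $s(K_X+B)\sim0$ for some $s\ge1$. On an affine variety $\mathcal O_X(D)$ has a nonzero section $f$. Replacing $D$ by $D+\operatorname{div}(f)\ge0$ changes the algebra only by an isomorphism, so we may assume $D\ge0$.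

By Birkar–Cascini–Hacon–McKernan (J. Amer. Math. Soc. 23 (2010)), Cor. 1.4.3, there is a small birational projective morphism $g:Y\to X$ with $Y$ $\mathbb Q$-factorial and $K_Y+B_Y=g^*(K_X+B)$ klt. Let $D_Y\ge0$ be the strict transform of $D$. As $g$ is small, the prime divisors on $X$ and on $Y$ are the same, so
$$g_*\mathcal O_Y(mD_Y)=\mathcal O_X(mD). \tag{3}$$
The divisor $D_Y$ is $\mathbb Q$-Cartier. On a fixed log resolution, adding $\varepsilon D_Y$ to $B_Y$ lowers the finitely many discrepancies by amounts proportional to $\varepsilon$. So $(Y,B_Y+\varepsilon D_Y)$ is klt for small rational $\varepsilon>0$. Since $g$ is birational, $K_Y+B_Y+\varepsilon D_Y$ is big over $X$. By loc. cit., Thm. 1.2(3), its relative canonical algebra $\bigoplus_k g_*\mathcal O_Y(\lfloor k(K_Y+B_Y+\varepsilon D_Y)\rfloor)$ is finitely generated.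

Let $N\ge1$ be a multiple of $s$ with $l:=N\varepsilon$ an integer. Since $N(K_Y+B_Y)\sim0$, we have $kN(K_Y+B_Y+\varepsilon D_Y)\sim klD_Y$, compatibly in $k$. So by (3) the $N$-th Veronese of that algebra is isomorphic to $\bigoplus_k\mathcal O_X(klD)$, and this is finitely generated, hence noetherian. For $0\le j<l$, multiplication by a nonzero section of $\mathcal O_X((l-j)D)$ embeds $\bigoplus_k\mathcal O_X((kl+j)D)$ into a shift of this noetherian algebra, so it is a finite module over it. Summing over $j$, $\bigoplus_m\mathcal O_X(mD)$ is a finite module over a finitely generated algebra. Hence it is finitely generated, and Theorem B is proved. $\square$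

## 6. The lowest graded piece along $C$: Theorem A

We return to $X=E\times S$. In Section 4 the three generators in $H^0(E,P^m(1))$ belonged to one fixed $x$. Now $x$ runs over $E$, these three-dimensional spaces form a vector bundle, and a vector bundle has a degree.

**Step 1. The sheaf near $C$ as a graded module.** *We describe $\mathcal O_X(mD)$ by sheaves on $E$.* Let $X_0=E\times S_0$, which contains $C$, and let $\mathrm{pr}:X_0\to E$ be the first projection, an affine morphism with $\mathrm{pr}_*\mathcal O_{X_0}=\mathcal O_E\otimes R$. By (1),
$$\mathcal O_X(mD)=j_*\rho^*L^m,\qquad j:U\hookrightarrow X .$$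
Over $X_0\setminus C=E\times(S_0\setminus v)$ the morphism $\rho$ is the $\mathbb G_m$-bundle $\operatorname{Spec}\bigoplus_{k\in\mathbb Z}q^*\mathcal O_E(k)$ over $E\times E$, hence affine, and there $\mathrm{pr}\circ j=p\circ\rho$. By the projection formula,
$$\mathrm{pr}_*\big(\mathcal O_X(mD)|_{X_0}\big)=p_*\Big(\bigoplus_{k\in\mathbb Z}L^m\otimes q^*\mathcal O_E(k)\Big)=\bigoplus_{k\in\mathbb Z}M_k,\qquad M_k:=p_*(L^m\otimes q^*\mathcal O_E(k)), \tag{4}$$
as graded modules over $\mathcal O_E\otimes R$, where $R_l=H^0(E,\mathcal O_E(l))$ acts through $q^*$.

**Step 2. Which pieces vanish.** *We find the lowest nonzero piece.* On $p^{-1}(x)$ the bundle $L^m\otimes q^*\mathcal O_E(k)$ restricts to $\mathcal O_E(m(x-o))\otimes\mathcal O_E(k)$, of degree $3k$. Each $M_k$ is torsion-free, being the direct image of a line bundle under the dominant morphism $p$ from an integral surface.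

* For $k<0$ no fibre has sections, so $M_k$ has rank 0, and $M_k=0$.
* For $k=0$ and $m\ge1$ the restriction to $p^{-1}(x)$ is nontrivial of degree 0 for all but finitely many $x$. So $M_0$ has rank 0, and $M_0=0$. The finitely many torsion points $x$ do not matter, because $M_0$ has no torsion.
* For $k\ge1$ we have $h^1=0$ on all fibres, so $M_k$ is a vector bundle of rank $3k$ whose formation commutes with base change, and $R^1p_*(L^m\otimes q^*\mathcal O_E(k))=0$.

**Step 3. The degree of $M_1$.** *Here the parabola appears.* On $E\times E$:
$$\Delta^2=\Sigma^2=F^2=0,\qquad \Delta\Sigma=\Delta F=\Sigma F=1. \tag{5}$$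
Indeed $\Sigma$ and $F$ move in families of disjoint curves, $\Delta^2$ is the degree of the normal bundle $T_E\cong\mathcal O_E$ of the diagonal, and each mixed pair meets transversally in one point. Numerically $q^*\mathcal O_E(1)\equiv3\Sigma$. As $R^1p_*=0$, the Euler characteristic of $M_1$ equals that of $L^m\otimes q^*\mathcal O_E(1)$. By Riemann–Roch on $E$ and on the abelian surface $E\times E$,
$$\deg M_1=\chi(E,M_1)=\chi\big(L^m\otimes q^*\mathcal O_E(1)\big)=\tfrac12\big(m\Delta+(3-m)\Sigma\big)^2=m(3-m). \tag{6}$$

*Check for $m=1$ by hand.* Restriction to $\Delta$ gives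
$$0\to q^*(\mathcal O_E(1)(-o))\to L\otimes q^*\mathcal O_E(1)\to\big(L\otimes q^*\mathcal O_E(1)\big)|_\Delta\to0 .$$
Apply $p_*$. The first term gives the trivial bundle $H^0(\mathcal O_E(1)(-o))\otimes\mathcal O_E$ of rank 2, with $R^1p_*=0$. The last gives a line bundle on $E$ of degree $\Delta^2-\Sigma\Delta+3=2$. So $M_1$ has rank $3$ and degree $2=1\cdot(3-1)$. For $m=3$ the degree is $0$, and for $m=4$ it is already $-4$.

**Step 4. $M_1$ is a quotient of the restriction to $C$.** *This transports global generation to a vector bundle on a curve.* The ideal of $C$ in $X_0$ corresponds to $\mathcal O_E\otimes R_+$. Identifying $C\cong E$, the sheaf $\mathcal O_X(mD)|_C$ is $M/R_+M$ with $M=\bigoplus_{k\ge1}M_k$. Since $M$ starts in degree 1, $R_+M\subset\bigoplus_{k\ge2}M_k$. So projecting to degree 1 gives a surjection of $\mathcal O_C$-modules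
$$\mathcal O_X(mD)|_C\twoheadrightarrow M_1. \tag{7}$$

**Step 5. The inequality.** *We compare degrees.* Let $G$ be Cartier with $\mathcal O_X(mD+G)=\mathcal O_X(mD)\otimes\mathcal O_X(G)$ gg. Its restriction to $C$ is gg, and by (7) so is the quotient $M_1\otimes\mathcal O_X(G)|_C$. This is a vector bundle of rank 3 and degree $m(3-m)+3\deg(G|_C)$ on a smooth projective curve. Its degree is $\ge0$, so
$$3\deg(G|_C)\ge m(m-3).$$
With $G=mH$ and $h=\deg(H|_C)$ this reads $3mh\ge m(m-3)$, that is, $m\le3h+3$. So for $m>3h+3$ the sheaf $\mathcal O_X(m(D+H))$ is not gg. As $H$ was an arbitrary Cartier divisor, the conjecture fails for $(X,D)$.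

**Step 6. Higher dimensions.** *We multiply by a smooth variety.* Let $V$ be a smooth projective variety of any dimension, and let $D_V=D\times V$ on the normal variety $X\times V$. Then
$$\mathcal O_{X\times V}(mD_V)=\mathrm{pr}_X^*\mathcal O_X(mD). \tag{8}$$
The two sheaves agree off $C\times V$, which has codimension 2, and both are reflexive: flat pullback commutes with duals of coherent sheaves, so it preserves reflexivity. Suppose $H$ is a Cartier divisor on $X\times V$ such that $\mathcal O_{X\times V}(m(D_V+H))$ is gg for all $m\ge1$. Pick a point $w\in V$ and restrict to $X\times\{w\}\cong X$. By (8), $\mathcal O_X(mD)\otimes(\mathcal O(H)|_{X\times\{w\}})^{m}$ is gg for all $m\ge1$. The line bundle $\mathcal O(H)|_{X\times\{w\}}$ is $\mathcal O_X(H_w)$ for a Cartier divisor $H_w$ on $X$, and this contradicts Step 5. So the conjecture fails in every dimension $\ge3$. $\square$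

**Where the lifting argument of Section 5 meets this bundle.** Take $(X,D)$ as in Theorem A, any $d\ge1$, and let $\mathcal B$ be the subalgebra generated by $\mathcal O_X(D),\dots,\mathcal O_X(dD)$. For $m>d$, $\mathcal B_m$ is a sum of products of at least two factors, each from some $\mathcal O_X(iD)$ with $i\ge1$. By Step 2 such factors live in degrees $k\ge1$, so on $X_0$ the sheaf $\mathcal B_m$ lies in degrees $k\ge2$. Hence $\mathcal O_X(mD)/\mathcal B_m$ surjects onto $M_1$. The quotient to be generated now lives on the curve $C$, and it has as a quotient a rank 3 bundle of degree $m(3-m)$, which no linear twist makes gg for all $m$.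

## 7. Gorenstein and log canonical, but not klt along $C$

The threefold $X=E\times S$ is a hypersurface in the smooth variety $E\times\mathbb P^3$, so it is Gorenstein. Let $\sigma:\widetilde S\to S$ be the blow-up of Section 3, with $K_{\widetilde S}=\sigma^*K_S-\Gamma$. Then $E\times\widetilde S\to X$ is a resolution with exactly one exceptional divisor, the smooth divisor $E\times\Gamma$, and its discrepancy is $-1$, since canonical divisors on $E\times S$ and $E\times\widetilde S$ are pulled back from the second factor. Hence $X$ is log canonical. By Theorem A the conjecture fails on $X$, so "klt" in Theorem B(iii) cannot be weakened to "lc".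

## 8. The required twist is $m^2/3+O(m)$: Theorem C

Keep the notation of Section 6. The hyperplane section in Theorem C is $\{t=0\}$ for some linear form $t$ with $t(v)\ne0$. We use this $t$ as the fourth coordinate; this does not change the equation of $S$. So $T=E\times\{t=0\}$ and $X_0=X\setminus T$.

**Step 1. Non-generation.** *This half is Theorem A.* Since $T\cap C=\emptyset$ and $\{o\}\times S$ meets $C$ transversally in $(o,v)$, we have $\deg(G_{a,b}|_C)=a$. By Theorem A the sheaf is not gg if $3a<m(m-3)$, i.e. if $a<\frac{m^2}3-m$.

From now on let $a>\frac{m^2}3-m+1$, and put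
$$N_k=L^m\otimes q^*\mathcal O_E(k)\otimes p^*\mathcal O_E(ao),\qquad W_k=p_*N_k=M_k\otimes\mathcal O_E(ao).$$

**Step 2. $W_k$ is gg for all $k\ge1$.** *This provides sections on $E$.* By the sequence $0\to W_k(-x)\to W_k\to W_k|_x\to0$, it suffices that $H^1(E,W_k(-x))=0$ for all $x\in E$. As $R^1p_*N_k=0$, the Leray spectral sequence identifies this group with $H^1(E\times E,N)$, where
$$N=N_k\otimes p^*\mathcal O_E(-x)\equiv m\Delta+(3k-m)\Sigma+(a-1)F .$$
By (5), $N\cdot F=m+(3k-m)=3k>0$, and
$$\tfrac12N^2=m(3k-m)+m(a-1)+(3k-m)(a-1)=m(3k-m)+3k(a-1)>0,$$
because $a-1>\frac{m^2}3-m\ge\frac{m^2}{3k}-m$.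

For $i\ge1$, Riemann–Roch and Serre duality (with $K_{E\times E}=0$) give $h^0(N^i)+h^0(N^{-i})\ge\chi(N^i)=\frac{i^2}2N^2$. If $N^{-i}$ had a nonzero section, its divisor would have intersection number $\ge0$ with the nef class $F$; but $N^{-i}\cdot F=-3ki<0$. So $h^0(N^i)\ge\frac{i^2}2N^2$ for all $i\ge1$, and $N$ is big. An effective divisor on an abelian surface is nef: for any curve, a general translate of the divisor does not contain it. Since a power of $N$ is effective, $N$ is nef and big. As $K_{E\times E}=0$, Kawamata–Viehweg vanishing gives $H^1(N)=0$.

**Step 3. Producing sections on $X$.** *We turn sections of $W_k$ into global sections.* We have $\mathcal O_S(1)|_{S\setminus v}=\pi^*\mathcal O_E(1)$, as in Section 4. Hence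
$$\mathcal O_U(mD+G_{a,b})\cong\rho^*N_b ,$$
and $t$, the equation of $T$, is a section of $\rho^*q^*\mathcal O_E(1)$ on $U$. For $1\le k\le b$ and $s\in H^0(N_k)=H^0(E,W_k)$, the product $t^{b-k}\rho^*s$ is a section of $\rho^*N_b$ on $U$. By (1) it is a section of $\mathcal O_X(mD+G_{a,b})$ on $X$.

**Step 4. Generation on $U$.** *We show that $N_b$ is gg; its pulled-back sections ($k=b$ in Step 3) then generate on $U$.* Since $W_b$ is gg and commutes with base change, $H^0(N_b)=H^0(W_b)\to H^0(N_b|_{p^{-1}(x)})$ is surjective for every $x$. The line bundle $N_b|_{p^{-1}(x)}$ has degree $3b\ge2$ on $E$, so it is gg. Hence $N_b$ is gg at every point of every fibre of $p$.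

**Step 5. Generation along $C$.** *We show that degrees 1 and 2 generate, and that they lift; this is the reason for $b\ge2$.* On $X_0$ we set $t=1$. There $\mathcal O_X(G_{a,b})$ is $\mathrm{pr}^*\mathcal O_E(ao)$, so by (4) the sheaf $\mathcal O_X(mD+G_{a,b})|_{X_0}$ corresponds to $\bigoplus_{k\ge1}W_k$. In the $\mathbb G_m$-bundle, an element $u$ of degree $k$ corresponds to $t^{-k}\rho^*u$. So the section $t^{b-k}\rho^*s$ of $\rho^*N_b$, divided by the trivializing factor $t^b$, is the element $s\in W_k$.

For $k\ge2$ the map of vector bundles $M_k\otimes R_1\to M_{k+1}$ is surjective. By base change, on the fibre at $x$ it is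
$$H^0(P)\otimes H^0(\mathcal O_E(1))\to H^0(P(1)),\qquad P=\mathcal O_E(m(x-o))\otimes\mathcal O_E(k),\quad \deg P=3k\ge6 .$$
Here $H^1(P(-1))=0$ because $\deg P(-1)=3k-3>0$. So $P$ is 0-regular with respect to $\mathcal O_E(1)$, and the multiplication map is surjective by Castelnuovo–Mumford. Fibrewise surjectivity implies surjectivity, by Nakayama's lemma.

Twisting by $\mathcal O_E(ao)$, we see that $W_1$ and $W_2$ generate $\bigoplus_{k\ge1}W_k$ over $\mathcal O_E\otimes R$. By Step 2 both are gg on $E$, and since $b\ge2$, Step 3 with $k=1,2$ says that their global sections come from global sections of $\mathcal O_X(mD+G_{a,b})$. So this sheaf is gg on $X_0\supset C$. Together with Step 4 it is gg on $X=U\cup X_0$. The two bounds on $a$ differ by 1, so the necessary twist along $C$ is $m^2/3+O(m)$. $\square$
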